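\title{Log Calabi--Yau pairs of birational complexity zero with unbounded torus exceptional degree}

\begin{abstract}
A log Calabi--Yau pair of index one and birational complexity zero receives a crepant birational map from projective space with its coordinate hyperplanes. The torus exceptional degree of the pair is the least total degree of the hypersurfaces of the torus that such a map contracts. Enwright, Figueroa and Moraga conjectured that it is bounded in terms of the dimension. We show that it is unbounded in every dimension $n\ge 3$. The examples are built from conic bundles over $\mathbb{P}^1\times\mathbb{P}^1$; they have complexity two and Gorenstein canonical singularities. The lower bound comes from a $2$-adic invariant of integral Hodge structures, which forces every birational map from $\mathbb{P}^n$ to contract a hypersurface of large irregularity.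
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is an algebraically closed field of characteristic zero.

\subsection{Pairs crepant birational to projective space}

Let $X$ be a normal projective variety and $B$ an effective $\mathbb{Q}$-divisor such that $K_X+B$ is $\mathbb{Q}$-Cartier. For a proper birational morphism $\rho\colon Y\to X$ from a smooth variety, define $B_Y$ by $K_Y+B_Y=\rho^*(K_X+B)$, where $K_X=\rho_*K_Y$. The pair $(X,B)$ is \emph{log canonical} if all coefficients of $B_Y$ are at most $1$ for every $\rho$; it suffices to check this for one $\rho$ such that $B_Y$ has simple normal crossing support. The variety $X$ is \emph{canonical} if $K_X$ is $\mathbb{Q}$-Cartier and, for $B=0$, all coefficients of $B_Y$ are at most $0$ for one (equivalently, every) $\rho$. A birational map $(X,B)\dashrightarrow(X',B')$ is \emph{crepant} if the two pairs induce the same divisor $B_Y$ on a common resolution $Y$.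

The pair $(X,B)$ is \emph{log Calabi--Yau} if it is log canonical and $K_X+B\sim_{\mathbb{Q}}0$. Its \emph{index} is the least $m\ge1$ with $m(K_X+B)\sim0$. Its \emph{complexity} is
\[
c(X,B)=\dim X+\dim\operatorname{Cl}_{\mathbb{Q}}(X)-|B|,
\]
where $|B|$ is the sum of the coefficients of $B$, and its \emph{birational complexity} $c_{\mathrm{bir}}(X,B)$ is the infimum of the complexities of the log Calabi--Yau pairs crepant birational to $(X,B)$.

The model is $(\mathbb{P}^n,\Sigma^n)$, where $\Sigma^n$ is the sum of the $n+1$ coordinate hyperplanes. It has index one and complexity $n+1-(n+1)=0$, and $\mathbb{P}^n\setminus\Sigma^n=\mathbb{G}_m^n$. By a theorem of Mauri and Moraga, a log Calabi--Yau pair of dimension $n$ has index one and birational complexity zero if and only if it admits a crepant birational map $(\mathbb{P}^n,\Sigma^n)\dashrightarrow(X,B)$.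

In index one, crepancy is a statement about a volume form. On $\mathbb{P}^n$ the relevant form is $\Omega_n=\frac{dx_1}{x_1}\wedge\dots\wedge\frac{dx_n}{x_n}$, whose divisor is $-\Sigma^n$.

\begin{lemma}\label{lem:volume}
Let $\omega$ and $\omega'$ be rational top-degree forms on $X$ and $X'$ with divisors $-B$ and $-B'$. A birational map $\varphi\colon X\dashrightarrow X'$ with $\varphi^*\omega'=\kappa\,\omega$ for some $\kappa\in k^*$ is a crepant map $(X,B)\dashrightarrow(X',B')$.
\end{lemma}

\begin{proof}
Use $\omega$ to define the canonical divisors of $X$, of $X'$ and of a common resolution $Y$. Then $K_X+B$ and $K_{X'}+B'$ are the zero divisor, so both pairs induce $B_Y=-K_Y=-\operatorname{div}_Y(\omega)$.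
\end{proof}

\subsection{The torus exceptional degree}

A birational map $\varphi\colon\mathbb{P}^n\dashrightarrow X$ is defined at the generic point of every prime divisor $E\subset\mathbb{P}^n$. We say that $\varphi$ \emph{contracts} $E$ if the closure of $\varphi(E)$ is not a divisor. If it is a divisor $E'$, the local rings of $E$ and $E'$ are discrete valuation rings of the same field, one dominating the other; hence they are equal, and $\varphi$ is a local isomorphism at the generic point of $E$. So the sum $\operatorname{Ex}^1(\varphi)$ of the contracted prime divisors is the reduced divisorial part of the exceptional locus of $\varphi$. For a crepant birational map $\varphi\colon(\mathbb{P}^n,\Sigma^n)\dashrightarrow(X,B)$, the \emph{torus exceptional degree} is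
\[
\mathcal{T}(\varphi)=\deg_{\mathbb{P}^n}\overline{\operatorname{Ex}^1(\varphi)|_{\mathbb{G}_m^n}},
\]
that is, the sum of the degrees of the contracted hypersurfaces other than the coordinate hyperplanes. The torus exceptional degree $\mathcal{T}(X,B)$ of the pair is the minimum of $\mathcal{T}(\varphi)$ over all such $\varphi$, and is $\infty$ if there is none. It measures how much of the torus has to be given up before the rest maps to $X$ isomorphically in codimension one.

\begin{example}\label{ex:conic}
Let $B\subset\mathbb{P}^2$ be the sum of the conic $xy=z^2$ and the line $z=0$. Then $c(\mathbb{P}^2,B)=2+1-2=1$. In the chart $z=1$ put $u=xy-1$. The functions $x,u$ identify the open set $\{x\ne0,\ xy\ne1\}$ of $\mathbb{P}^2\setminus B$ with $\mathbb{G}_m^2$, the inverse being $y=(u+1)/x$, and $dx\wedge du=x\,dx\wedge dy$ gives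
\[
\frac{dx}{x}\wedge\frac{du}{u}=\frac{dx\wedge dy}{xy-1}.
\]
The right side has divisor $-B$ on $\mathbb{P}^2$: it has a simple pole along the conic, and its divisor has degree $-3$. By Lemma~\ref{lem:volume} we obtain a crepant map $(\mathbb{P}^2,\Sigma^2)\dashrightarrow(\mathbb{P}^2,B)$ that embeds the torus, so $\mathcal{T}(\mathbb{P}^2,B)=0$.
\end{example}

\begin{example}\label{ex:mutation}
Let $f(x,y)$ be an irreducible polynomial of degree $d$ that is not proportional to $x$ or $y$. The map $\varphi_f(x,y,w)=(x,y,f(x,y)w)$ preserves $\Omega_3$, so it is a crepant self-map of $(\mathbb{P}^3,\Sigma^3)$. It is an automorphism of $\mathbb{G}_m^3\setminus\{f=0\}$, and it contracts the surface $\{f=0\}$ to the curve $\{f=w=0\}$. Hence $\mathcal{T}(\varphi_f)=d$, while $\mathcal{T}(\mathbb{P}^3,\Sigma^3)=0$.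
\end{example}

Thus a single pair has crepant parametrizations with arbitrarily large $\mathcal{T}(\varphi)$, and the freedom to change $\varphi$ is large. This makes it plausible that a good choice always keeps $\mathcal{T}(\varphi)$ small. Low dimensions agree. In dimension one, a birational map from $\mathbb{P}^1$ to a normal projective curve is an isomorphism, so $\mathcal{T}=0$. In dimension two, it is known that $\mathcal{T}(X,B)\le9$ for every log Calabi--Yau surface of index one and birational complexity zero. The following conjecture was posed in \cite{EFM}.

\begin{quote}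
\textbf{Conjecture.} \emph{For every positive integer $n$ there is a positive integer $t_n$, depending only on $n$, such that $\mathcal{T}(X,B)\le t_n$ for every log Calabi--Yau pair $(X,B)$ of dimension $n$, index one and birational complexity zero.}
\end{quote}

\subsection{The result}

The \emph{irregularity} of a projective variety $E$ is $q(E)=h^1(\widetilde E,\mathcal{O}_{\widetilde E})$, where $\widetilde E\to E$ is a projective resolution of singularities; it does not depend on the resolution.

\begin{theorem}\label{thm:main}
Let $n\ge3$ and $g\ge2$. There is a log Calabi--Yau pair $(X_n,B_n)$ of dimension $n$ with the following properties.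
\begin{enumerate}
\item[(i)] It has index one, birational complexity zero and complexity $2$, and $X_n$ is Gorenstein with canonical singularities.
\item[(ii)] Every birational map $\varphi\colon\mathbb{P}^n\dashrightarrow X_n$, crepant or not, contracts an irreducible hypersurface $E\subset\mathbb{P}^n$, not a coordinate hyperplane, of irregularity $q(E)\ge g$, whose degree $d$ satisfies $(d-1)(d-2)\ge2g$.
\item[(iii)] One has
\[
\frac{3+\sqrt{1+8g}}{2}\le\mathcal{T}(X_n,B_n)<\infty .
\]
\end{enumerate}
For $n=3$, the variety $X_3$ is a conic bundle over $\mathbb{P}^1\times\mathbb{P}^1$ whose singular locus consists of a curve of transversal $A_1$ points and two ordinary double points; its class group has rank $3$, and $B_3$ has four components.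
\end{theorem}

The lower bound in (iii) tends to infinity with $g$. Together with the cases $n=1,2$ recalled above, this settles the conjecture in every dimension.

\begin{corollary}\label{cor:range}
A bound $t_n$ as in the conjecture exists if and only if $n\le2$.
\end{corollary}

By (i), restricting the conjecture to pairs of bounded complexity with Gorenstein canonical singularities does not restore the bound.

Section~\ref{sec:idea} explains the idea on small cases. Section~\ref{sec:invariant} constructs the invariant, and Section~\ref{sec:degree} converts irregularity into degree. Sections~\ref{sec:curve}--\ref{sec:boundary} construct the pair, and Section~\ref{sec:proof} proves the theorem.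

\section{The idea: contracted and extracted divisors must balance}\label{sec:idea}

A lower bound for $\mathcal{T}(X,B)$ has to control all birational maps from $\mathbb{P}^n$ at once. A hypersurface of large irregularity has large degree, so it is enough to force every map to contract a hypersurface of large irregularity. Between smooth projective surfaces nothing of this kind happens: a birational map factors into blow-ups of points and their inverses, so it contracts only rational curves. In dimension three the centers can be curves of any genus. This section is a guide; the proofs that follow do not rely on it.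

\subsection*{The balance}
A birational map $V\dashrightarrow W$ of smooth projective complex threefolds factors into blow-ups and blow-downs with smooth centers. Blowing up a curve $Z$ creates a divisor birational to $Z\times\mathbb{P}^1$ and adds $H^1(Z)$ to $H^3$. Fix a curve $C$ and count how often $H^1(C)$ occurs in a Hodge structure, in any way that is additive in direct sums. Then the count over the divisors \emph{extracted} by the map (those contracted by its inverse), minus the count over the contracted divisors, equals the change of the count in $H^3$. In Example~\ref{ex:mutation}, both $\varphi_f$ and its inverse contract a surface birational to $\{f=0\}\times\mathbb{P}^1$, in agreement with $H^3(\mathbb{P}^3)=0$.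

Suppose now that $Q$ is smooth and rational with $H^3(Q)=0$, and that $Q\dashrightarrow X$ contracts more copies of $H^1(C)$ than it extracts. Every map $\mathbb{P}^3\dashrightarrow Q$ is balanced, so every map $\mathbb{P}^3\dashrightarrow X$ has the same deficit, and it has to contract a surface whose $H^1$ contains $H^1(C)$. Such an $X$ must be singular, since otherwise its $H^3$ would contain $H^1(C)$ a negative number of times.

\subsection*{Creating a deficit}
Let $Q\to S$ be a $\mathbb{P}^1$-bundle over a rational surface, $C\subset S$ a smooth curve and $E_C\subset Q$ its preimage. We want to contract $E_C$ along its fibers. In a surface slice over a curve germ transverse to $C$, the divisor $E_C$ is a fiber of self-intersection $0$, so one must first blow up points on it. Blowing up one point gives a $(-1)$-curve. Its contraction is smooth, and globally one extracts and contracts a copy of $C\times\mathbb{P}^1$, as in Example~\ref{ex:mutation}; there is no deficit. Blowing up two points gives a $(-2)$-curve, whose contraction is an $A_1$ point (Figure~\ref{fig:slice}). Globally the two points sweep out a double cover $\pi\colon\widetilde C\to C$.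 One extracts a divisor $F$ birational to $\widetilde C\times\mathbb{P}^1$ and contracts $E_C$, and the result is a conic bundle $X\to S$ with a curve of $A_1$ points.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[thick] (0,-1.1)--(0,1.1) node[above]{$E_C\ (0)$};
\fill (0,0.55) circle (2pt); \fill (0,-0.55) circle (2pt);
\draw[<-] (0.9,0)--(2.3,0) node[midway,above]{\small blow up};
\draw[thick] (3.5,-1.1)--(3.5,1.1) node[above]{$E_C\ (-2)$};
\draw (3.1,0.55)--(4.6,0.55) node[right]{$(-1)$};
\draw (3.1,-0.55)--(4.6,-0.55) node[right]{$(-1)$};
\draw[->] (5.8,0)--(7.2,0) node[midway,above]{\small contract};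
\draw (7.9,-0.8)--(9.7,0.8); \draw (7.9,0.8)--(9.7,-0.8);
\fill (8.8,0) circle (2pt) node[below=4pt]{$A_1$};
\end{tikzpicture}
\caption{A surface slice transverse to $C$, with self-intersection numbers. Left: the fiber of the $\mathbb{P}^1$-bundle $Q$ over a point of $C$, with the two points of $\widetilde C$ on it. Middle: the blow-up of these points. Right: contracting the $(-2)$-curve gives the singular fiber of the conic bundle $X$. As the point moves along $C$, the two lines are interchanged and sweep out one prime divisor $F$, birational to $\widetilde C\times\mathbb{P}^1$.}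
\label{fig:slice}
\end{figure}

With rational coefficients there is still no deficit, because $H^1(\widetilde C,\mathbb{Q})$ contains $\pi^*H^1(C,\mathbb{Q})$ as a direct summand. With integral coefficients the natural retraction, the Gysin map $\pi_!$, satisfies $\pi_!\pi^*=2$ and not $1$. If no better pair of maps exists, then a count that only sees factorizations of \emph{odd} multiples of the identity assigns $1$ to $E_C$ and $0$ to $F$. The smallest case is genus one.

\begin{example}\label{ex:elliptic}
Let $\Lambda=\mathbb{Z}+\mathbb{Z}\tau$ and $\widetilde\Lambda=2\mathbb{Z}+\mathbb{Z}\tau$, so that $\pi\colon\widetilde C=\mathbb{C}/\widetilde\Lambda\to C=\mathbb{C}/\Lambda$ is an \'etale double cover. Assume $\operatorname{End}(C)=\mathbb{Z}$, that is, $\lambda\Lambda\subset\Lambda$ implies $\lambda\in\mathbb{Z}$. A homomorphism $C\to\widetilde C$ is multiplication by a number $\nu$ with $\nu\Lambda\subset\widetilde\Lambda\subset\Lambda$; thus $\nu\in\mathbb{Z}$, and $\nu\cdot1\in\widetilde\Lambda$ makes $\nu$ even. A homomorphism $\widetilde C\to C$ is multiplication by a number $\lambda$ with $\lambda\widetilde\Lambda\subset\Lambda$;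 from $2\Lambda\subset\widetilde\Lambda$ we get $2\lambda\in\mathbb{Z}$, and then $\lambda\tau\in\Lambda$ gives $\lambda\in\mathbb{Z}$. So every composition $C\to\widetilde C\to C$ is an even multiple of the identity. The hypothesis on $\operatorname{End}(C)$ is needed: for $\tau=\sqrt{-2}$ we have $\widetilde\Lambda=\tau\Lambda$, so $\widetilde C\cong C$ and the identity of $C$ factors through $\widetilde C$.
\end{example}

\subsection*{Compatibility with a boundary}
It remains to carry this out on a log Calabi--Yau pair. If a smooth threefold is blown up along a smooth curve that lies on exactly one component of a reduced boundary, the exceptional divisor has coefficient $1-1=0$ in $B_Y$, so the boundary stays effective. We therefore take a boundary on $Q$ that contains a bisection $B_Q\to S$, and we let $\widetilde C$ be cut out by $B_Q$ on $E_C$. We want $\pi$ to be \'etale, since this keeps the part of $H^1(\widetilde C)$ complementary to $\pi^*H^1(C)$ too small to contain a second copy of $H^1(C)$. For this, $C$ has to be tangent to the branch curve of $B_Q\to S$ wherever they meet.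

\section{A $2$-adic invariant of birational maps}\label{sec:invariant}

In this section the ground field is $\mathbb{C}$, and $C$ is a smooth projective curve of genus $g\ge2$ whose Jacobian $J$ satisfies $\operatorname{End}(J)=\mathbb{Z}$.

\subsection{Counting copies of $H^1(C,\mathbb{Z})$}

An integral Hodge structure of weight $j$ is a free abelian group $H$ of finite rank with a decomposition $H\otimes\mathbb{C}=\bigoplus_{p+q=j}H^{p,q}$ such that $\overline{H^{p,q}}=H^{q,p}$. Morphisms are the group homomorphisms that respect the decompositions; kernels and images of morphisms of rational Hodge structures are Hodge substructures. The Tate twist $H(-1)$ has the same lattice and $H(-1)^{p+1,q+1}=H^{p,q}$, so twisting both arguments does not change $\operatorname{Hom}_{\mathrm{HS}}$.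

Let $L=H^1(C,\mathbb{Z})$, of rank $2g$. Since $J=H^{0,1}(C)/L$, endomorphisms of the Hodge structure $L$ are the same as endomorphisms of $J$, so $\operatorname{End}_{\mathrm{HS}}(L)=\mathbb{Z}$ and $\operatorname{End}_{\mathrm{HS}}(L_{\mathbb{Q}})=\mathbb{Q}$. It follows that $L_{\mathbb{Q}}$ is \emph{simple}: it is polarized by the intersection form, so every Hodge substructure has a complement, and the projection onto it is an idempotent of $\mathbb{Q}$, hence $0$ or $1$. In particular a nonzero morphism out of $L_{\mathbb{Q}}$ is injective and a nonzero morphism into $L_{\mathbb{Q}}$ is surjective.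

\begin{definition}\label{def:m}
Let $L'=L(-1)$. For an integral Hodge structure $H$ of weight $3$, let $m(H)\ge0$ be the rank over $\mathbb{F}_2$ of the pairing
\[
\bigl(\operatorname{Hom}_{\mathrm{HS}}(L',H)\otimes\mathbb{F}_2\bigr)\times\bigl(\operatorname{Hom}_{\mathrm{HS}}(H,L')\otimes\mathbb{F}_2\bigr)\to\operatorname{End}_{\mathrm{HS}}(L')\otimes\mathbb{F}_2=\mathbb{F}_2,\qquad(u,r)\mapsto r\circ u .
\]
\end{definition}

If $m(H)=m$, there are morphisms $u_1,\dots,u_m$ and $r_1,\dots,r_m$ such that the integer matrix $(r_i\circ u_j)$ has odd determinant; then $(L')^{\oplus m}$ splits off $H$ after the odd integers are inverted. This is the sense in which $m$ counts copies of $L'$. The hypothesis $\operatorname{End}(J)=\mathbb{Z}$ makes the pairing scalar-valued, so that its rank is defined.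

\begin{lemma}\label{lem:m}
\begin{enumerate}
\item[(a)] $m$ is invariant under isomorphism, and $m(H_1\oplus H_2)=m(H_1)+m(H_2)$.
\item[(b)] $m(L')=1$.
\item[(c)] If $m(H)>0$, then $\operatorname{rk}H\ge2g$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $u=(u_1,u_2)$ and $r=(r_1,r_2)$ we have $r\circ u=r_1\circ u_1+r_2\circ u_2$, so the pairing is block diagonal. (b) The pairing is the multiplication $\mathbb{F}_2\times\mathbb{F}_2\to\mathbb{F}_2$. (c) There is a nonzero morphism $L'\to H$, and it is injective.
\end{proof}

The next lemma extends Example~\ref{ex:elliptic} to genus $g$.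

\begin{lemma}\label{lem:cover}
Let $\pi\colon\widetilde C\to C$ be a connected \'etale double cover. Then $m\bigl(H^1(\widetilde C,\mathbb{Z})(-1)\bigr)=0$.
\end{lemma}

\begin{proof}
Let $\widetilde L=H^1(\widetilde C,\mathbb{Z})$. We must show that $r\circ u$ is even for all morphisms $u\colon L\to\widetilde L$ and $r\colon\widetilde L\to L$. Define $\pi_!\colon\widetilde L\to L$ as the adjoint of $\pi^*$ for the intersection forms: $\langle\pi_!z,x\rangle_C=\langle z,\pi^*x\rangle_{\widetilde C}$. It is integral because the form on $L$ is unimodular, and it is a morphism of Hodge structures because both forms pair $H^{1,0}$ with $H^{0,1}$. From $\langle\pi^*y,\pi^*x\rangle_{\widetilde C}=2\langle y,x\rangle_C$ we get $\pi_!\pi^*=2$. So it suffices to prove that $u\in\mathbb{Z}\pi^*$ and $r\in\mathbb{Z}\pi_!$.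

\emph{The maps $u$ and $r$ are rational multiples of $\pi^*$ and $\pi_!$.} The covering involution splits $\widetilde L_{\mathbb{Q}}=\widetilde L^+\oplus\widetilde L^-$ into its eigenspaces, which are rational Hodge substructures, and $\widetilde L^+=\pi^*L_{\mathbb{Q}}\cong L_{\mathbb{Q}}$. Since $\pi$ is \'etale, $\widetilde C$ has genus $2g-1$, so $\dim\widetilde L^-=(4g-2)-2g=2g-2<2g$. Hence there is no injection $L_{\mathbb{Q}}\to\widetilde L^-$ and no surjection $\widetilde L^-\to L_{\mathbb{Q}}$, and by simplicity there is no nonzero morphism in either direction. Therefore $\operatorname{Hom}_{\mathrm{HS}}(L_{\mathbb{Q}},\widetilde L_{\mathbb{Q}})$ and $\operatorname{Hom}_{\mathrm{HS}}(\widetilde L_{\mathbb{Q}},L_{\mathbb{Q}})$ are both isomorphic to $\operatorname{End}_{\mathrm{HS}}(L_{\mathbb{Q}})=\mathbb{Q}$, and they are spanned by the nonzero elements $\pi^*$ and $\pi_!$.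

\emph{The multiples are integers.} Call a homomorphism of lattices \emph{primitive} if the entries of its matrix have greatest common divisor $1$. A rational multiple of a primitive map is integral only if the factor is an integer, and the transpose of a primitive map is primitive. The subgroup $\pi_1(\widetilde C)\subset\pi_1(C)$ has index two, so it contains the commutator subgroup, and the image of $\pi_*\colon H_1(\widetilde C,\mathbb{Z})\to H_1(C,\mathbb{Z})$ has index two. If $\pi_*$ were divisible by an integer $b\ge2$, its image would have index at least $b^{2g}>2$. So $\pi_*$ is primitive. Now $\pi^*$ is the transpose of $\pi_*$, and $\pi_!$ is the transpose of $\pi^*$ once $L$ and $\widetilde L$ are identified with their duals by the unimodular intersection forms. Both are primitive.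
\end{proof}

\subsection{The balance formula}

We use two standard results.

\emph{Weak factorization} (Abramovich--Karu--Matsuki--W{\l}odarczyk; W{\l}odarczyk). A birational map between smooth projective varieties is a composition of blow-ups of smooth projective varieties along smooth centers and inverses of such blow-ups.

\emph{Blow-up formula} \cite[Theorem~7.31]{Voisin}. If $W\to V$ is the blow-up of a smooth projective variety along a smooth center $Z$ of codimension $e\ge2$, then
\[
H^j(W,\mathbb{Z})\cong H^j(V,\mathbb{Z})\oplus\bigoplus_{i=1}^{e-1}H^{j-2i}(Z,\mathbb{Z})(-i)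
\]
compatibly with Hodge structures.

For $j=1$ the extra terms vanish, so by weak factorization the Hodge structure $H^1(\,\cdot\,,\mathbb{Z})$, which is torsion free, is a birational invariant of smooth projective varieties. For $j=3$ only the term $H^1(Z,\mathbb{Z})(-1)$ survives. We write $H^3(V)$ for $H^3(V,\mathbb{Z})$ modulo torsion.

Fix a function field $K$ over $\mathbb{C}$. A \emph{model} is a normal projective variety $V$ with an identification $\mathbb{C}(V)=K$. Let $\mathcal{P}(V)$ be the set of valuations of $K$ given by the prime divisors of $V$. For models $V,W$, the set $\mathcal{P}(V)\setminus\mathcal{P}(W)$ consists of the prime divisors contracted by $V\dashrightarrow W$ and is finite. For a divisorial valuation $v$, let $D_v$ be a smooth projective variety whose function field is the residue field of $v$, and put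
\[
\mu(v)=m\bigl(H^1(D_v,\mathbb{Z})(-1)\bigr)\ge0 ,
\]
which does not depend on the choice of $D_v$. For models $V,W$ put
\[
\delta(V,W)=\sum_{v\in\mathcal{P}(W)\setminus\mathcal{P}(V)}\mu(v)-\sum_{v\in\mathcal{P}(V)\setminus\mathcal{P}(W)}\mu(v)=\sum_v\mu(v)\bigl(1_{\mathcal{P}(W)}(v)-1_{\mathcal{P}(V)}(v)\bigr).
\]
The second expression shows that for any three models
\begin{equation}\label{eq:cocycle}
\delta(U,V)+\delta(V,W)=\delta(U,W).
\end{equation}
The definition of $\delta$ and \eqref{eq:cocycle} allow singular models. Smoothness enters only in the following formula.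

\begin{proposition}\label{prop:balance}
If the models $V$ and $W$ are smooth, then $\delta(V,W)=m(H^3(W))-m(H^3(V))$.
\end{proposition}

\begin{proof}
Both sides satisfy \eqref{eq:cocycle} and change sign when $V$ and $W$ are exchanged. By weak factorization we may assume that $W\to V$ is the blow-up of a smooth center $Z$; blowing up one component at a time and ignoring centers of codimension one, we may assume that $Z$ is irreducible of codimension at least $2$. Let $D$ be the exceptional divisor. Then $\mathcal{P}(W)=\mathcal{P}(V)\cup\{D\}$, so $\delta(V,W)=\mu(D)$. Since $D\to Z$ is a projective bundle, $H^1(D,\mathbb{Z})\cong H^1(Z,\mathbb{Z})$. The blow-up formula gives $H^3(W)\cong H^3(V)\oplus H^1(Z,\mathbb{Z})(-1)$, and Lemma~\ref{lem:m}(a) gives $m(H^3(W))-m(H^3(V))=\mu(D)$.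
\end{proof}

\section{Irregularity bounds the degree of a hypersurface}\label{sec:degree}

We return to the field $k$. The invariant $\mu$ will produce a contracted hypersurface $E$ of large irregularity, about whose singularities we know nothing. We cut $E$ down to a plane curve and check that the irregularity does not drop.

\begin{lemma}\label{lem:degree}
Let $n\ge2$ and let $E\subset\mathbb{P}^n$ be an irreducible hypersurface of degree $d$. Then $q(E)\le(d-1)(d-2)/2$.
\end{lemma}

\begin{proof}
We use induction on $n$. For $n=2$, the genus of the normalization of $E$ is at most the arithmetic genus $(d-1)(d-2)/2$. Let $n\ge3$, let $\nu\colon\widetilde E\to E$ be a projective resolution and let $\mathcal{H}=\nu^*\mathcal{O}(1)$, which is base point free and big. Kawamata--Viehweg vanishing states that $H^i(\mathcal{H}^{-1})=0$ for a nef and big line bundle $\mathcal{H}$ on a smooth projective variety and all $i$ less than the dimension. As $\dim\widetilde E=n-1\ge2$, we get $H^1(\widetilde E,\mathcal{H}^{-1})=0$. Let $\Pi\subset\mathbb{P}^n$ be a general hyperplane and $Y=\nu^{-1}(\Pi)$, which is smooth by Bertini's theorem. The sequence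 $0\to\mathcal{H}^{-1}\to\mathcal{O}_{\widetilde E}\to\mathcal{O}_Y\to0$ shows that $H^0(\mathcal{O}_{\widetilde E})\to H^0(\mathcal{O}_Y)$ is surjective, so that $Y$ is connected and hence irreducible, and that $H^1(\mathcal{O}_{\widetilde E})\to H^1(\mathcal{O}_Y)$ is injective. The variety $Y$ maps onto $E\cap\Pi$ and meets the open set where $\nu$ is an isomorphism. So $E\cap\Pi$ is irreducible and generically reduced; it is an irreducible hypersurface of degree $d$ in $\Pi\cong\mathbb{P}^{n-1}$, and $Y$ is a resolution of it. By induction, $q(E)\le h^1(\mathcal{O}_Y)\le(d-1)(d-2)/2$.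
\end{proof}

\section{The curve $C$ and its double cover}\label{sec:curve}

Fix $g\ge2$, and let $\overline{\mathbb{Q}}$ be the algebraic closure of $\mathbb{Q}$ in $k$. We need a curve of genus $g$ with $\operatorname{End}(J)=\mathbb{Z}$ that lies on a rational surface, tangent to the branch curve of a double cover. We choose it over $\overline{\mathbb{Q}}$ so that the construction makes sense over $k$ and over $\mathbb{C}$ simultaneously.

The polynomial $G(T)=T^{2g+1}-T-1$ is irreducible over $\mathbb{Q}$ with Galois group $S_{2g+1}$ (Selmer; see \cite[\S4.4]{Serre}). Since $2g+1\ge5$, Zarhin's theorem \cite{Zarhin} applies and shows that the Jacobian $J$ of the genus $g$ curve $C\colon v^2=G(T)$ has geometric endomorphism ring $\mathbb{Z}$. The endomorphism ring of an abelian variety does not change under an extension of algebraically closed fields, so $\operatorname{End}(J)=\mathbb{Z}$ also over $\mathbb{C}$.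

Let $\varrho$ be a root of $G$ and put $s=\lambda(T-\varrho)$, where $\lambda\in\overline{\mathbb{Q}}^*$ is chosen so that $\varrho+\lambda^{-1}$ is not a root of $G$. After rescaling $v$, the equation of $C$ becomes
\[
v^2=s\,e(s),\qquad\deg e=2g,\qquad e\ \text{squarefree},\qquad e(0)\,e(1)\ne0 .
\]
Write $e=e_1e_2$ with $\deg e_1=\deg e_2=g$. Let $S=\mathbb{P}^1\times\mathbb{P}^1$ with coordinates $(s_0:s_1),(t_0:t_1)$, and put $s=s_1/s_0$, $t=t_1/t_0$. Let $e_i(s_0,s_1)$ be the homogenization of $e_i$ of degree $g$, and define
\[
f_0=s_1e_1,\qquad f_1=s_0e_2,\qquad f=f_0t_0^2-f_1t_1^2,\qquad h=s_0s_1 .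
\]
The form $f$ has bidegree $(g+1,2)$, and $f_0f_1=s_0s_1e$ is squarefree. The branch points $s=0$ and $s=\infty$ of the hyperelliptic map have been placed on $\{h=0\}$, which will be the branch curve of the bisection.

\begin{lemma}\label{lem:curve}
\begin{enumerate}
\item[(a)] The curve $\{f=0\}\subset S$ is smooth, irreducible and isomorphic to $C$. We write $C=\{f=0\}$.
\item[(b)] $C\cap\{h=0\}=\{o,o'\}$, where $o=(s=0,t=0)$ and $o'=(s=\infty,t=\infty)$, and $\operatorname{div}(s|_C)=2o-2o'$.
\item[(c)] $s$ is not a square in $k(C)$, and $k(C)(\sqrt s)$ is the function field of a connected \'etale double cover $\pi\colon\widetilde C\to C$.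
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In the chart $t_0=1$ we have $f=f_0-f_1t^2$. At a singular point, $\partial_tf=-2f_1t=0$. If $f_1=0$, then $f=0$ gives $f_0=0$, which is impossible since $f_0f_1$ is squarefree. If $t=0$, then $f_0=0$, and the derivative of $f$ along the first factor is that of $f_0$ at a simple root, which is nonzero. The chart $t_1=1$ is the same with $f_0$ and $f_1$ exchanged. The curve is irreducible because $f_0,f_1$ are coprime and $f_0/f_1$ is not a square in $k(s)$. On it, $v=e_2t$ satisfies $v^2=e_2\cdot e_2t^2=s\,e_1e_2$, so its function field is that of $C$.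

(b) If $s_1=0$, then $f_0=0\ne f_1$, so $t_1=0$. If $s_0=0$, then $f_1=0\ne f_0$, so $t_0=0$. The function $s|_C$ has degree $2$, a single zero and a single pole.

(c) An element $\xi\in k(s)$ is a square in $k(C)=k(s)(\sqrt{se})$ if and only if $\xi$ or $\xi\cdot se$ is a square in $k(s)$. Neither $s$ nor $s^2e$ is. The cover is unramified because $s$ has even order at every point of $C$, by (b).
\end{proof}

The vertical part of the boundary will be the preimage of a curve $\Delta\subset S$. Choose distinct $\alpha,\beta\in\overline{\mathbb{Q}}^*$ that are not critical values of $t|_C$ and satisfy $\alpha^2,\beta^2\ne e_1(1)/e_2(1)$, and let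
\[
\Delta=\{\epsilon=0\},\qquad\epsilon=(s_1-s_0)(t_1-\alpha t_0)(t_1-\beta t_0).
\]
The bidegree $(1,2)$ is dictated by adjunction, as we will see in Section~\ref{sec:boundary}. The choices give:
\begin{equation}\label{eq:Delta}
\text{$C$ meets $\Delta$ transversally, at smooth points of $\Delta$, and $o,o'\notin\Delta$.}
\end{equation}
Indeed, $s|_C$ is ramified only over the roots of $f_0f_1$, and $s=1$ is not one of them since $e(1)\ne0$; the function $t|_C$ is unramified over $\alpha$ and $\beta$; a node $(s,t)=(1,\alpha)$ of $\Delta$ lies on $C$ only if $e_1(1)=e_2(1)\alpha^2$, and the same holds for $\beta$; and at $o,o'$ both $s$ and $t$ are $0$ or $\infty$.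

\section{The conic bundle $X$}\label{sec:X}

We describe projective bundles over $S$ by multihomogeneous coordinates. Let $Q$ and $P$ be the quotients of $(\mathbb{A}^2\setminus0)^2\times(\mathbb{A}^2\setminus0)$ and $(\mathbb{A}^2\setminus0)^2\times(\mathbb{A}^3\setminus0)$ by $\mathbb{G}_m^3$, where the coordinates are $s_i,t_i$ together with $w_0,w_1$ for $Q$ and $a,b,c$ for $P$, and the weights are
\begin{gather*}
s_i\colon(1,0,0),\qquad t_i\colon(0,1,0),\qquad w_0\colon(0,0,1),\qquad w_1\colon(1,0,1),\\
a\colon(0,0,1),\qquad b\colon(1,0,1),\qquad c\colon(1-g,-2,1).
\end{gather*}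
These are projectivizations of sums of line bundles on $S$. Over each chart $s_i=t_j=1$ they are $\mathbb{A}^2\times\mathbb{P}^1$ and $\mathbb{A}^2\times\mathbb{P}^2$, with fiber coordinates $(w_0:w_1)$ and $(a:b:c)$.

On $Q$, the form $\psi=w_1^2-hw_0^2$ of weight $(2,0,2)$ defines a bisection $B_Q$ branched over $\{h=0\}$. Let $E_C=\{f=0\}\subset Q$, a $\mathbb{P}^1$-bundle over $C$. The curve $E_C\cap B_Q=\{f=\psi=0\}$ has function field $k(C)(\sqrt s)$, so its normalization is $\widetilde C$. To blow up this curve and contract $E_C$, we map $Q$ to $P$ by fiberwise quadratic forms that generate the ideal $(f,\psi)$: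
\[
\gamma\colon(w_0:w_1)\mapsto(a:b:c)=(fw_0^2:fw_0w_1:\psi).
\]
These forms have weights $(g+1,2,2)$, $(g+2,2,2)$, $(2,0,2)$, which are those of $a,b,c$ shifted by $(g+1,2,1)$, so $\gamma$ is well defined. On the image, $b^2-ha^2=f^2w_0^2\psi=fac$. We therefore define
\[
X=\{\,b^2-ha^2=f\,a\,c\,\}\subset P,\qquad p\colon X\to S ,
\]
a hypersurface of weight $(2,0,2)$. On $X$, the condition $a=0$ forces $b=0$ and $c\ne0$. Thus $S_\infty=\{a=b=0\}$ is a section of $p$, and $X\setminus S_\infty$ is the chart $a=1$. Let $\Gamma=\{a=b=f=0\}\subset S_\infty$, a curve isomorphic to $C$.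

\begin{lemma}\label{lem:compare}
\begin{enumerate}
\item[(a)] All fibers of $p$ are conics, $p$ is smooth over $S\setminus C$, and $X$ is irreducible.
\item[(b)] The map $\gamma\colon Q\dashrightarrow X$ is an isomorphism over $S\setminus C$.
\item[(c)] The preimage $F=p^{-1}(C)$ is irreducible and birational to $\widetilde C\times\mathbb{P}^1$.
\item[(d)] The map $\gamma$ contracts $E_C$, and $\gamma^{-1}$ contracts $F$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The coefficient of $b^2$ is $1$, so the quadratic form $b^2-ha^2-fac$ is nonzero on every fiber of $P\to S$. Its determinant is $-f^2/4$, so the conics over $S\setminus C$ are smooth. Every component of $X$ has dimension $3$ and fibers of dimension at most $1$, so it dominates $S$; the generic fiber is irreducible, and hence so is $X$.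

(b) Where $f\ne0$ the three forms are a basis of the binary quadratic forms, so $\gamma$ is a morphism and embeds each fiber as the conic. The inverse is the projection from $S_\infty$, given by $(w_0:w_1)=(a:b)$. On $X$ we have $b^2=a(ha+fc)$, so $(a:b)=(b:ha+fc)$, and the second expression is regular along $S_\infty$ where $f\ne0$.

(c) We have $F=\{f=0,\ b^2=ha^2\}$. Its components have dimension $2$ and fibers of dimension at most $1$, so they dominate $C$. The generic fiber $\{b^2=sa^2\}\subset\mathbb{P}^2_{k(C)}$ is irreducible because $s$ is not a square in $k(C)$. In the chart $s_0=t_0=a=1$, the surface $F$ is the product of the curve $\{f=0,\ b^2=s\}$, which is birational to $\widetilde C$, and the line with coordinate $c$.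

(d) On $E_C$ we have $\gamma=(0:0:\psi)$, so $E_C$ maps into $\Gamma$. On $F$ we have $\gamma^{-1}=(a:b)$ with $b^2=ha^2$, so $F$ maps into the curve $\{f=\psi=0\}$.
\end{proof}

The curve $\{f=\psi=0\}$ is not smooth: near $o$ we have $s=t^2e_2/e_1$ on $C$, so $w_1^2=sw_0^2$ has a node, and likewise over $o'$. This is the price of the tangency of $C$ with the branch curve, and it produces two isolated singular points on $X$.

\begin{lemma}\label{lem:sing}
The singular locus of $X$ consists of the curve $\Gamma$ and two ordinary double points $x_o,x_{o'}$, which lie over $o,o'$ and satisfy $ac\ne0$. At a point of $\Gamma$, let $r$ be any function on $S$ such that $(f,r)$ are local coordinates. Then there are local coordinates $(a,b,f',r)$ on $P$ in which $X=\{b^2=af'\}$. In particular $X$ is a normal Gorenstein projective variety.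
\end{lemma}

\begin{proof}
\emph{The chart $a=1$.} The equation is $b^2=h+fc$. At a singular point the derivatives in $b$ and $c$ give $b=f=0$; then $h=0$, so the point lies over $o$ or $o'$; and the derivatives along $S$ give $dh+c\,df=0$.

Near $o$, with $s_0=t_0=1$, the equation is $b^2=s\,(1+c\,e_1(s))-c\,e_2(s)\,t^2$. At $s=t=0$ we have $dh+c\,df=(1+c\,e_1(0))\,ds$, so the only singular point has $c=-1/e_1(0)\ne0$. Since $e_1(0)\ne0$, the function $c'=1+c\,e_1(s)$ can replace $c$ as a coordinate. The equation reads $sc'=b^2+c\,e_2(s)\,t^2$, where $c\,e_2(s)$ is a unit. Its quadratic part is nondegenerate in $(s,c',b,t)$, so the point is an ordinary double point.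

Near $o'$, with $s_1=t_1=1$, put $s'=s_0$, $t'=t_0$ and $e_i^*(s')=e_i(s',1)$, so that $e_i^*(0)\ne0$. Here $h=s'$ and $f=e_1^*t'^2-s'e_2^*$, and the equation is $b^2=s'(1-c\,e_2^*)+c\,e_1^*t'^2$. The only singular point has $c=1/e_2^*(0)$, and with $c'=1-c\,e_2^*(s')$ the equation reads $s'c'=b^2-c\,e_1^*t'^2$, again an ordinary double point.

\emph{Points of $S_\infty$.} With $c=1$ the equation is $b^2=a(f+ha)$. At $a=b=0$ the derivative in $a$ is $\pm f$, so $X$ is smooth at the points of $S_\infty\setminus\Gamma$. At a point of $\Gamma$, the functions $(a,b,f,r)$ are coordinates on $P$. Put $f'=f+ha$. Then $df'=df+h\,da$ at $a=0$, so $(a,b,f',r)$ are coordinates too, and $X=\{b^2=af'\}$. This is \'etale locally the product of the $A_1$ surface singularity and the line with coordinate $r$, and it is singular exactly along $a=b=f'=0$, which is $\Gamma$.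

A hypersurface in a smooth variety is Gorenstein, and it is normal by Serre's criterion when its singular locus has codimension at least $2$.
\end{proof}

Let $\rho\colon Y\to X$ be the blow-up of $\Gamma$, $x_o$ and $x_{o'}$, with exceptional divisors $D_\Gamma,D_o,D_{o'}$. Over $\Gamma$, the variety $Y$ is \'etale locally the product of the minimal resolution of $A_1$ and the $r$-line. Over a double point, $Y$ is smooth because the projectivized tangent cone is a smooth quadric surface, which is the exceptional divisor. If a hypersurface has multiplicity $2$ along a smooth center of codimension $e$ in the ambient space, adjunction on the ambient blow-up gives discrepancy $(e-1)-2$. This is $0$ for $\Gamma$, where $e=3$, and $1$ for the points, where $e=4$. Hence $Y$ is smooth and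
\begin{equation}\label{eq:discrepancy}
K_Y=\rho^*K_X+D_o+D_{o'} ,
\end{equation}
so $X$ is canonical.

\section{The boundary and the volume form}\label{sec:boundary}

The strict transform of the bisection $B_Q=\{\psi=0\}$ is $B_0=\{c=0\}\subset X$. The variety $P$ is toric, and $-K_P$ is the sum of its seven coordinate divisors, of weight
\[
2(1,0,0)+2(0,1,0)+(0,0,1)+(1,0,1)+(1-g,-2,1)=(4-g,0,3).
\]
By adjunction $-K_X$ is the restriction of the class of weight $(4-g,0,3)-(2,0,2)=(2-g,0,1)$. Subtracting the weight $(1-g,-2,1)$ of $c$ leaves $(1,2,0)$, which is the weight of $\epsilon$. So for the divisor of $c\,\epsilon$ on $X$,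
\[
B=B_0+p^*\Delta ,
\]
we have $K_X+B\sim0$.

\begin{proposition}\label{prop:lc}
The divisor $B$ is reduced with four components, and $\rho^*B-D_o-D_{o'}$ has simple normal crossing support and coefficients $\pm1$. Hence $(X,B)$ is a log Calabi--Yau pair of index one.
\end{proposition}

\begin{proof}
By \eqref{eq:discrepancy}, $B_Y=\rho^*B-D_o-D_{o'}$, so the last assertion follows from the others. The points $x_o,x_{o'}$ are not on $B$: they have $c\ne0$, and $o,o'\notin\Delta$. So $D_o$ and $D_{o'}$ are disjoint from $\rho^*B$, and we must show that $\rho^*B$ is reduced with simple normal crossings.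

\emph{Near $B_0$.} All singular points of $X$ have $c\ne0$, so $X$ is smooth along $B_0$, and $B_0$ lies in the chart $a=1$. At a point with $c=0$, the differential of the equation $b^2-h-fc$ is $2b\,db-dh-f\,dc$. The covector $2b\,db-dh$ does not involve $dc$ and is nonzero: either $b\ne0$, or $b=h=0$ and $dh\ne0$. So $c$ is a local coordinate on $X$ and $B_0$ is smooth. Explicitly, $B_0=\{b^2=s_0s_1\}$ is the product of a smooth conic, with coordinate $w=b/s_0$, and $\mathbb{P}^1_t$, mapping to $S$ by $(w,t)\mapsto(w^2,t)$. The restriction
\[
p^*\Delta|_{B_0}=\{w=1\}+\{w=-1\}+\{t=\alpha\}+\{t=\beta\}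
\]
is reduced with simple normal crossings. Thus at each point of $B_0$ the equations of the components of $\Delta$ restrict to part of a coordinate system on $B_0$, and together with $c$ they form part of a coordinate system on $X$.

\emph{Away from $B_0$.} Here $B=p^*\Delta$. At a point where $p$ is smooth, $p^*\Delta$ is reduced with simple normal crossings because $\Delta$ is. This covers all points over $\Delta\setminus C$. Over a point of $\Delta\cap C$ we have $h\ne0$ by \eqref{eq:Delta}, so the fiber $b^2=ha^2$ is a pair of distinct lines meeting at the point of $\Gamma$. Away from that point the equation of $X$ has nonzero differential along the fiber of $P\to S$, so $p$ is smooth. At that point, \eqref{eq:Delta} allows us to take the local equation of $\Delta$ as the function $r$ in Lemma~\ref{lem:sing}; then $\rho^*B=\{r=0\}$ is smooth and reduced in the product description of $Y$.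

Finally, $B_0$ is irreducible, and the preimage of each of the three components of $\Delta$ is irreducible: its components are surfaces with fibers of dimension at most $1$, and the general fiber is a smooth conic.
\end{proof}

To compare $(X,B)$ with $(\mathbb{P}^3,\Sigma^3)$ we need the form whose divisor is $-B$. Let $w=b/(as_0)$, so that $k(X)=k(Q)=k(s,w,t)$ by Lemma~\ref{lem:compare}(b). On $Q$ we expect poles along the bisection $w^2=s$ and along the preimage of $\Delta$, which suggests
\[
\omega=\eta\wedge\frac{dt}{(t-\alpha)(t-\beta)},\qquad\eta=\frac{ds\wedge dw}{(w^2-s)(s-1)} .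
\]

\begin{lemma}\label{lem:omega}
The divisor of $\omega$ on $X$ is $-B$.
\end{lemma}

\begin{proof}
We first work on $X\setminus S_\infty$, which is covered by the four charts $s_i=t_j=a=1$. For $s_1=1$ put $s'=1/s$ and $w'=b/(as_1)=w/s$. Then $ds\wedge dw=-s'^{-3}ds'\wedge dw'$, $\;w^2-s=s'^{-2}(w'^2-s')$ and $s-1=s'^{-1}(1-s')$. For $t_1=1$ put $t'=1/t$, so that $dt=-t'^{-2}dt'$. We obtain
\[
\eta=-\frac{ds'\wedge dw'}{(w'^2-s')(1-s')},\qquad\frac{dt}{(t-\alpha)(t-\beta)}=-\frac{dt'}{(1-\alpha t')(1-\beta t')} .
\]
So in each chart, if $(\bar s,\bar t)$ are the affine coordinates on $S$, then $h=\bar s$, the equation of $X$ is $\Phi=b^2-\bar s-fc=0$, and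
\[
\omega=\pm\frac{d\bar s\wedge db\wedge d\bar t}{(b^2-\bar s)\,\epsilon}=\pm\frac{1}{c\,\epsilon}\cdot\frac{d\bar s\wedge db\wedge d\bar t}{f} .
\]
Since $\partial\Phi/\partial c=-f$, the last factor is, up to sign, the residue of $d\bar s\wedge db\wedge d\bar t\wedge dc/\Phi$, which generates the canonical sheaf on the smooth locus. Hence $\operatorname{div}(\omega)=-B$ on $X\setminus S_\infty$, and $\operatorname{div}(\omega)+B=jS_\infty$ on $X$ for some integer $j$. The left side is linearly equivalent to $K_X+B\sim0$. A nonzero multiple of a prime divisor on a projective variety is not principal, so $j=0$.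
\end{proof}

\begin{lemma}\label{lem:torus}
There are $x,u,\tau$ with $k(X)=k(x,u,\tau)$ and $\omega=\kappa\,\frac{dx}{x}\wedge\frac{du}{u}\wedge\frac{d\tau}{\tau}$ for some $\kappa\in k^*$.
\end{lemma}

\begin{proof}
View $(s,w)$ as affine coordinates on the plane $\mathbb{P}^2$ with homogeneous coordinates $(s_0:s_1:w)$. The denominator of $\eta$ has degree $3$, so the divisor of $\eta$ is minus the sum of the conic $w^2=s_0s_1$ and the line $s_1=s_0$. This is the pair of Example~\ref{ex:conic}: the invertible linear change
\[
(x:y:z)=(s_0+s_1-2w:\ s_0+s_1+2w:\ s_1-s_0)
\]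
satisfies $xy-z^2=(s_0+s_1)^2-4w^2-(s_1-s_0)^2=4(s_0s_1-w^2)$. Set $z=1$ and $u=xy-1$. Then $k(s,w)=k(x,u)$, and the forms $\eta$ and $\frac{dx}{x}\wedge\frac{du}{u}$ have the same divisor on $\mathbb{P}^2$, so they are proportional. Finally, $\tau=\frac{t-\alpha}{t-\beta}$ generates $k(t)$ and satisfies $\frac{d\tau}{\tau}=\frac{(\alpha-\beta)\,dt}{(t-\alpha)(t-\beta)}$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $n\ge3$ and $R=(\mathbb{P}^1)^{n-3}$, with coordinates $z_1,\dots,z_{n-3}$. Put
\[
X_n=X\times R,\qquad Q_n=Q\times R,\qquad E_n=E_C\times R,\qquad F_n=F\times R,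
\]
and let $B_n$ be the sum of $B\times R$ and the divisors $\{z_i=0\}$, $\{z_i=\infty\}$. Identify the function fields of $Q_n$ and $X_n$ by $\gamma\times\mathrm{id}$. By Lemma~\ref{lem:compare}, this map restricts to an isomorphism $Q_n\setminus E_n\cong X_n\setminus F_n$, it contracts $E_n$, and its inverse contracts $F_n$. Therefore
\begin{equation}\label{eq:difference}
\mathcal{P}(Q_n)\setminus\mathcal{P}(X_n)=\{E_n\},\qquad\mathcal{P}(X_n)\setminus\mathcal{P}(Q_n)=\{F_n\}.
\end{equation}

\subsection*{Part (i) and finiteness of $\mathcal{T}$}
The variety $X_n$ is a normal hypersurface in $P\times R$, hence Gorenstein. On the resolution $Y\times R$, formula \eqref{eq:discrepancy} holds after taking products with $R$, so $X_n$ is canonical. The divisor induced by $B_n$ on $Y\times R$ is the sum of $B_Y\times R$ and the divisors $\{z_i=0\}$, $\{z_i=\infty\}$; by Proposition~\ref{prop:lc} it has simple normal crossing support and coefficients at most $1$, so $(X_n,B_n)$ is log canonical. By Lemma~\ref{lem:omega}, the form $\omega\wedge\frac{dz_1}{z_1}\wedge\dots\wedge\frac{dz_{n-3}}{z_{n-3}}$ has divisor $-B_n$, so the pair is log Calabi--Yau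 of index one. By Lemma~\ref{lem:torus}, the functions $x,u,\tau,z_1,\dots,z_{n-3}$ define a birational map $\mathbb{P}^n\dashrightarrow X_n$ that pulls this form back to $\kappa\,\Omega_n$, and this map is crepant by Lemma~\ref{lem:volume}. Hence $\mathcal{T}(X_n,B_n)<\infty$, and $c_{\mathrm{bir}}(X_n,B_n)=0$ by the theorem of Mauri and Moraga.

For the complexity, recall that removing a prime divisor $D$ from a normal variety $V$ gives $\operatorname{Cl}(V\setminus D)=\operatorname{Cl}(V)/\mathbb{Z}[D]$, and that $[D]$ is not torsion when $V$ is projective. So $\operatorname{Cl}(X_n)$ and $\operatorname{Cl}(Q_n)$ both have rank one more than $\operatorname{Cl}(Q_n\setminus E_n)$. Since $Q_n$ is an $n$-fold iterated $\mathbb{P}^1$-bundle over a point, $\operatorname{rk}\operatorname{Cl}(X_n)=\operatorname{rk}\operatorname{Cl}(Q_n)=n$. The divisor $B_n$ is reduced with $4+2(n-3)$ components, so $c(X_n,B_n)=n+n-(2n-2)=2$. For $n=3$, this together with Lemmas~\ref{lem:compare} and~\ref{lem:sing} and Proposition~\ref{prop:lc} gives the last sentence of the theorem.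

\subsection*{A contracted hypersurface of irregularity at least $g$, over $\mathbb{C}$}
Let $k=\mathbb{C}$ and let $\varphi\colon\mathbb{P}^n\dashrightarrow X_n$ be any birational map. Use it to regard $\mathbb{P}^n$, $Q_n$ and $X_n$ as models of one function field, and apply Section~\ref{sec:invariant} to the curve $C$ of Section~\ref{sec:curve}. The smooth varieties $\mathbb{P}^n$ and $Q_n$ have no odd cohomology, by the projective bundle formula, so $\delta(\mathbb{P}^n,Q_n)=0$ by Proposition~\ref{prop:balance}. The divisors $E_n$ and $F_n$ are birational to $C\times(\mathbb{P}^1)^{n-2}$ and $\widetilde C\times(\mathbb{P}^1)^{n-2}$, whose first cohomology groups are $H^1(C,\mathbb{Z})$ and $H^1(\widetilde C,\mathbb{Z})$ by the K\"unneth formula. So $\mu(E_n)=1$ by Lemma~\ref{lem:m}(b), and $\mu(F_n)=0$ by Lemmas~\ref{lem:curve}(c) and~\ref{lem:cover}. By \eqref{eq:cocycle} and \eqref{eq:difference},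
\[
\delta(\mathbb{P}^n,X_n)=\delta(\mathbb{P}^n,Q_n)+\delta(Q_n,X_n)=0+\mu(F_n)-\mu(E_n)=-1 .
\]
Since $\mu\ge0$, the negative terms in the definition of $\delta(\mathbb{P}^n,X_n)$ do not all vanish: there is $E\in\mathcal{P}(\mathbb{P}^n)\setminus\mathcal{P}(X_n)$ with $\mu(E)>0$. This $E$ is an irreducible hypersurface contracted by $\varphi$. For a resolution $\widetilde E$, Lemma~\ref{lem:m}(c) gives $\operatorname{rk}H^1(\widetilde E,\mathbb{Z})\ge2g$, and Hodge symmetry gives $q(E)=h^{0,1}(\widetilde E)\ge g$.

\subsection*{Passage to an arbitrary field}
Now let $k$ be arbitrary and let $\varphi\colon\mathbb{P}^n_k\dashrightarrow X_n$ be birational. The variety $X_n$ is defined over $\overline{\mathbb{Q}}$, and $\varphi$ and $\varphi^{-1}$ involve finitely many coefficients. So $\varphi$ is the base change of a birational map $\varphi_1$ over an algebraically closed field $k_1$ with $\overline{\mathbb{Q}}\subset k_1\subset k$ and of finite transcendence degree over $\mathbb{Q}$. Such a field embeds in $\mathbb{C}$. Let $U\subset\mathbb{P}^n_{k_1}$ be a dense open set that $\varphi_1$ maps isomorphically onto an open subset of the target,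 and let $D_1,\dots,D_l$ be the components of codimension one of its complement. Let $k'\supset k_1$ be an algebraically closed extension. Each $D_{i,k'}$ is irreducible, and every divisor contracted by $\varphi_{1,k'}$ is one of them. The dimension of the image of $D_i$ does not change under the extension, so $D_{i,k'}$ is contracted if and only if $D_i$ is. The irregularity does not change either, since a resolution of $D_i$ extends to a resolution of $D_{i,k'}$ and cohomology commutes with flat base change. Taking $k'=\mathbb{C}$, the previous step yields a contracted $D_i$ with $q(D_i)\ge g$. Taking $k'=k$, the divisor $E=D_{i,k}$ is contracted by $\varphi$ and has $q(E)\ge g$.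

\subsection*{Parts (ii) and (iii)}
Let $d=\deg E$. Lemma~\ref{lem:degree} gives $(d-1)(d-2)\ge2q(E)\ge2g$. A hyperplane has irregularity $0$, so $E$ is not a coordinate hyperplane. This proves (ii). The inequality $d^2-3d+2-2g\ge0$ forces $d\ge\frac12(3+\sqrt{1+8g})$, because the other root $\frac12(3-\sqrt{1+8g})$ is negative for $g\ge2$. If $\varphi$ is crepant, then $E$ is one of the hypersurfaces counted by $\mathcal{T}(\varphi)$, so $\mathcal{T}(\varphi)\ge d$. Taking the minimum over $\varphi$ proves (iii). \qed

\begin{thebibliography}{9}

\bibitem{EFM}
Joshua Enwright, Fernando Figueroa, Joaqu\'in Moraga,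
\emph{Log Calabi-Yau pairs of birational complexity zero},
arXiv:2404.05878 (2024).

\bibitem{Serre}
Serre, \emph{Topics in Galois Theory}.

\bibitem{Voisin}
Voisin, \emph{Hodge Theory and Complex Algebraic Geometry I}.

\bibitem{Zarhin}
Zarhin, \emph{Hyperelliptic Jacobians without complex multiplication},
Math. Res. Lett. 7 (2000).

\end{thebibliography}
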